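# Extensions of $\mathrm{Log}(\omega^n,\preceq)$ without the finite model property

## Seven intervals and a missing pair

Take the plane grid $\omega^2$, ordered by $(s,t)\preceq(s',t')$ iff $s\le s'$ and $t\le t'$. Collapse it to a finite frame as follows. Send

$$(0,0)\mapsto[0,2],\quad (1,0)\mapsto[1,2],\quad (0,1)\mapsto[0,1],\quad (2,0)\mapsto[2,2],\quad (1,1)\mapsto[1,1],\quad (0,2)\mapsto[0,0],$$

and send every other point of the grid to $\emptyset$. The values are the intervals of $\{0,1,2\}$ together with the empty set, seven points in all. We let an interval $x$ *see* an interval $y$ when $x\supseteq y$.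

This collapse respects the order. Moving up in the grid shrinks the interval. Conversely, every interval inside the current one can be reached by moving up. From $(1,0)$, for instance, we can stay (value $[1,2]$), go to $(2,0)$ (value $[2,2]$), go to $(1,1)$ (value $[1,1]$), or go far away (value $\emptyset$), and these are exactly the intervals contained in $[1,2]$. So every modal formula valid on the grid is valid on the seven-point frame, which we call $F_2$.

Look at the three singletons $[0,0],[1,1],[2,2]$. They are pairwise incomparable. Which *pairs* of them are picked out by a point that sees exactly these two? The pair $0,1$ is picked out by $[0,1]$, and the pair $1,2$ by $[1,2]$. The pair $0,2$ is not picked out: an interval containing $0$ and $2$ contains $1$.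

Suppose a frame supplied all three pairs. Then the three pair-points would again be pairwise incomparable, because each sees a singleton that another does not see. They would lie strictly closer to the root. If the frame had to supply all three pairs over *every* incomparable triple, we could climb again, and again. A finite frame cannot allow this. So a modal axiom saying "over every incomparable triple all three pairs are picked out" would forbid incomparable triples in finite frames.

Could such an axiom hold in an infinite frame that does contain incomparable triples, and that still satisfies everything valid on $\omega^2$? The missing pair $0,2$ suggests how. Write the letters $0,1,2$ cyclically along a line, as in $012012\cdots$, and look only at the *word* read along an interval. Then the word $20$ contains $2$ and $0$ but not $1$, so the third pair has appeared.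

If this plan works, we get a logic that contains $\mathrm{Log}(\omega^2,\preceq)$ and whose finite frames cannot tell the whole truth about it. The general question is: **for which finite $n>0$ does every extension of $\mathrm{Log}(\omega^n,\preceq)$ have the finite model property?** It is taken from Ilya Shapirovsky, "Modal logics of finite direct powers of $\omega$ have the finite model property", arXiv:1903.04614 (2019).

## Logics, frames, algebras, and the theorem

A *logic* here is a normal propositional modal logic in one modality $\Diamond$, with $\Box=\neg\Diamond\neg$. An *extension* of $L$ is any logic containing $L$, and $L+\alpha$ is the smallest logic containing $L$ and the formula $\alpha$. For a Kripke frame $F$, $\mathrm{Log}(F)$ is the set of formulas valid in $F$; it is a logic. A frame validates $\mathrm{S4}$ iff its relation is reflexive and transitive.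

In a reflexive transitive frame we write $x\le y$ for "$x$ sees $y$", and
$$\uparrow x=\{y:x\le y\},\qquad \uparrow X=\bigcup_{x\in X}\uparrow x .$$
An *antichain* is a set of points that pairwise do not see each other. In $F_2$ the sets $\{[0,0],[1,1],[2,2]\}$ and $\{[0,1],[2,2]\}$ are antichains.

The relation $\preceq$ on $\omega^n$ is $x\preceq y$ iff $x(i)\le y(i)$ for all $i<n$.

**Definition (finite model property).** A logic $L$ has the finite model property (FMP) if it is complete with respect to a class of finite frames, equivalently, of finite modal algebras.

The two versions agree because every finite modal algebra is the complex algebra of a finite frame. (The complex algebra of $F$ is the algebra of all subsets of $F$ with $\Diamond U=\{x:x\text{ sees a point of }U\}$.) In the form we use: $L$ has the FMP iff every formula not in $L$ is refuted in some finite frame validating $L$. For example, $\mathrm{Log}(F_2)$ has the FMP trivially, with the single frame $F_2$ as witness.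

**Definition (p-morphism).** A map $g:F\to F'$ is a p-morphism if $x\le y$ implies $g(x)\le g(y)$, and $g(x)\le y'$ implies that there is $y\ge x$ with $g(y)=y'$. If $g$ is onto, then $\mathrm{Log}(F)\subseteq\mathrm{Log}(F')$. The collapse $\omega^2\to F_2$ above is an example.

**Definition (local finiteness).** An algebra is locally finite if each of its finitely generated subalgebras is finite. A logic is locally finite if, for each $k$, there are only finitely many formulas in $k$ variables up to equivalence in the logic; equivalently, every finitely generated algebra validating it is finite.

As an example, in the complex algebra of $(\omega,\le)$ consider the subalgebra generated by $\{5\}$. Its elements are the unions of the three blocks $\{0,\dots,4\}$, $\{5\}$, $\{6,7,\dots\}$, because $\Diamond$ maps these blocks to $\{0,\dots,4\}$, $\{0,\dots,5\}$ and $\omega$. So it has $8$ elements.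

**Facts we start from.** Every extension of $\mathrm{Log}(\omega,\le)$ has the FMP: $\mathrm{Log}(\omega,\le)\supseteq\mathrm{S4.3}$, and every normal extension of $\mathrm{S4.3}$ has the FMP (R. A. Bull, *That all normal extensions of S4.3 have the finite model property*, 1966). For every finite $n>0$, $\mathrm{Log}(\omega^n,\preceq)$ itself has the FMP and the complex algebra of $(\omega^n,\preceq)$ is locally finite, but the logic $\mathrm{Log}(\omega^n,\preceq)$ is not locally finite.

What we shall prove is this.

> **Main statement.** For finite $n>0$: all extensions of $\mathrm{Log}(\omega^n,\preceq)$ have the FMP if and only if $n=1$.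

The case $n=1$ is Bull's theorem. So the task is to produce, for every $n\ge2$, an extension without the FMP.

## How far local finiteness of the complex algebra carries

Someone hoping for a positive answer would start from the locally finite complex algebra $\mathbf A$ of $(\omega^n,\preceq)$. If $\theta\notin\mathrm{Log}(\omega^n,\preceq)$, some valuation in $\mathbf A$ refutes $\theta$. The subalgebra generated by the values of the finitely many variables of $\theta$ is finite, it validates $\mathrm{Log}(\omega^n,\preceq)$, and it refutes $\theta$. That gives the FMP of $\mathrm{Log}(\omega^n,\preceq)$ itself.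

Now let $L$ be an extension and $\theta\notin L$. Again some algebra $\mathbf B$ validates $L$ and refutes $\theta$, and again we want the subalgebra generated by finitely many values to be finite. Here the argument stops. The algebra $\mathbf B$ validates $\mathrm{Log}(\omega^n,\preceq)$ but need not embed in $\mathbf A$, and local finiteness of $\mathbf A$ says nothing about the finitely generated subalgebras of $\mathbf B$. Since the logic $\mathrm{Log}(\omega^n,\preceq)$ is not locally finite, infinite finitely generated algebras validating it do exist. Remark 9 will exhibit one for $n\ge2$ with five generators, and it lives on the frame that carries our counterexample.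

## Three incomparable points that climb, and where three are too few

Let us turn the climbing picture into formulas, first with three points. For $i<3$ let $a_i=p_i\wedge\bigwedge_{j\ne i}\neg\Diamond p_j$, and let $b_{ij}=\Diamond a_i\wedge\Diamond a_j\wedge\neg\Diamond a_k$, where $k$ is the third index. Consider
$$\alpha_3=(\Diamond a_0\wedge\Diamond a_1\wedge\Diamond a_2)\to(\Diamond b_{01}\wedge\Diamond b_{12}\wedge\Diamond b_{02}).$$

Points satisfying $a_0,a_1,a_2$ form an antichain, and the climbing argument shows that a finite reflexive transitive frame validating $\alpha_3$ has no point seeing a three-element antichain. (The full argument, for the final formula, is Lemma 3 and Step 1 below.) So finite frames behave as we wish.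

On the infinite side, the cyclic words suggest the frame $M$ whose points are the empty word $\varepsilon$, all nonempty finite words over $\{0,1,2\}$ in which $0$ is followed by $1$, $1$ by $2$, $2$ by $0$, and a root $\infty$ seeing everything. A word sees its *factors*, that is, its contiguous subwords. For instance the factors of $012$ are $\varepsilon,0,1,2,01,12,012$, which gives $F_2$ back. At $\infty$ all is well: it sees $0,1,2$, and it also sees $01,12,20$, then $012,120,201$, and so on.

But $\alpha_3$ has to hold at *every* point of $M$. Let $p_r$ be true exactly at the one-letter word $r$, and evaluate $\alpha_3$ at the word $012$. It sees $0,1,2$, so the antecedent holds. It does not see $20$, and none of its factors contains $0$ and $2$ without $1$. So $\alpha_3$ fails at $012$. The trouble is that a finite word can see a whole triple without having room for the third pair.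

One repair is to make the antecedent of the axiom too demanding for finite words. Put a marker $l$ at the left end, so that words $l,l0,l01,l012,\dots$ are added, and ask for a *four*-element antichain, with the pairs required over some triple of the four. This still fails: $l012$ sees the antichain $0,1,2,l$, and among its factors only $l0,01,12$ see exactly two of these four, so only the pairs $\{l,0\},\{0,1\},\{1,2\}$ are picked out, and these contain no triangle.

With a marker at *each* end the obstruction disappears. Let words grow from a left marker $l$ and, separately, from a right marker $e$, but let no word of the frame contain both. Then only one point, a root $\rho$ placed before everything, sees both markers, and a five-element antichain is visible from $\rho$ alone. From $\rho$ all words over $\{0,1,2\}$ are available. This is the construction we now carry out.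

## The axiom $\alpha$ and its finite frames

For $i<5$ put
$$a_i=p_i\wedge\bigwedge_{j\ne i}\neg\Diamond p_j,\qquad \psi=\bigwedge_{i<5}\Diamond a_i,\qquad \varphi=\neg\psi,$$
$$b_{ij}=\Diamond a_i\wedge\Diamond a_j\wedge\bigwedge_{k\neq i,j}\neg\Diamond a_k ,\qquad \alpha=\psi\to\bigvee_{i<j<k<5}\bigl(\Diamond b_{ij}\wedge\Diamond b_{jk}\wedge\Diamond b_{ik}\bigr).$$

If $x_i\models a_i$ for all $i<5$ in a model on a reflexive transitive frame, then
$$\{x_0,\dots,x_4\}\ \text{ is a five-element antichain.}\tag{1}$$
Indeed, if $x_i\le x_j$ with $i\ne j$, then $x_i\models\Diamond p_j$, contrary to $x_i\models a_i$. Since the relation is reflexive, this also shows that the $x_i$ are distinct.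

**Theorem 1.** There is a countable partially ordered Kripke frame $G$ such that

(a) $\mathrm{Log}(\omega^n,\preceq)\subseteq\mathrm{Log}(G)$ for all $n\ge2$;

(b) $G\models\alpha$ and $G\not\models\varphi$;

(c) every finite reflexive transitive frame validating $\alpha$ validates $\varphi$.

Consequently every normal logic $L$ with $\mathrm{S4}+\alpha\subseteq L\subseteq\mathrm{Log}(G)$ lacks the FMP. In particular, for every $n\ge2$, the extension $\mathrm{Log}(\omega^n,\preceq)+\alpha$ (one additional axiom) and the Kripke complete extension $\mathrm{Log}(G)$ lack the FMP.

**Proof of "Consequently" from (a), (b), (c).** Suppose such an $L$ has the FMP. Every finite frame validating $L$ is reflexive and transitive and validates $\alpha$, so it validates $\varphi$ by (c). By the FMP, $\varphi\in L\subseteq\mathrm{Log}(G)$, contrary to (b). For the last sentence, (a) and (b) give $\mathrm{Log}(\omega^n,\preceq)+\alpha\subseteq\mathrm{Log}(G)$ for $n\ge2$, and both of these logics contain $\mathrm{S4}+\alpha$. $\square$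

**Remark 2.** For $n\ge2$ the formula $\alpha$ is not itself in $\mathrm{Log}(\omega^n,\preceq)$. Let $F_4$ be the frame of all intervals of $\{0,\dots,4\}$ and $\emptyset$, under $\supseteq$, and let $p_i$ be true exactly at $[i,i]$. Then $\psi$ holds at $[0,4]$. An interval satisfying $b_{ij}$ with $i<j$ contains exactly the two numbers $i,j$, so $j=i+1$. For $i<j<k$ we have $k\ge i+2$, so $b_{ik}$ holds nowhere, and $\alpha$ fails at $[0,4]$. By Step 4 below, $F_4$ validates $\mathrm{Log}(\omega^n,\preceq)$ for all $n\ge2$.

The next lemma is the climbing move. We isolate it because it is used twice.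

**Lemma 3.** Let $F$ be a reflexive transitive frame, $w\in F$, and let $X=\{x_0,\dots,x_4\}\subseteq\uparrow w$ be a five-element antichain. Let $i<j<k<5$, and suppose that for each two-element $P\subset\{i,j,k\}$ there is $y_P\in\uparrow w$ such that, for all $h<5$, $y_P\le x_h$ iff $h\in P$. Let $\{l,m\}=\{0,\dots,4\}\setminus\{i,j,k\}$. Then $Y=\{y_{ij},y_{jk},y_{ik},x_l,x_m\}\subseteq\uparrow w$ is a five-element antichain and $\uparrow X\subsetneq\uparrow Y$.

**Proof.** First we check that no listed element of $Y$ sees another; distinctness then follows by reflexivity.

If $y_P\le y_Q$ with $P\ne Q$, choose $h\in Q\setminus P$, which is possible because both sets have two elements. Then $y_P\le y_Q\le x_h$ with $h\notin P$, a contradiction. If $x_l\le y_P$, then $x_l\le x_h$ for each $h\in P$, and $h\ne l$, contrary to $X$ being an antichain. Also $y_P\not\le x_l$, since $l\notin P$. The same arguments apply to $m$. Finally $x_l$ and $x_m$ are incomparable.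

Next, $X\subseteq\uparrow Y$: the points $x_i,x_j,x_k$ are seen by suitable $y_P$, and $x_l,x_m\in Y$. Hence $\uparrow X\subseteq\uparrow Y$. The inclusion is strict because $y_{ij}\notin\uparrow X$. Indeed, if $x_h\le y_{ij}$ for some $h<5$, choose $g\in\{i,j\}\setminus\{h\}$; then $x_h\le y_{ij}\le x_g$ with $g\neq h$, a contradiction. $\square$

**Step 1: finite frames validating $\alpha$ validate $\varphi$.** This step proves (c); the point is that a maximal antichain cannot climb. Let $F$ be finite, reflexive and transitive, let $F\models\alpha$, and suppose $\psi$ holds at $w$ under some valuation. By (1), $\uparrow w$ contains a five-element antichain. Among all five-element antichains contained in $\uparrow w$ choose $X=\{x_0,\dots,x_4\}$ with $|\uparrow X|$ maximal; this is possible because $F$ is finite.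

Now forget the old valuation and make $p_i$ true exactly at $x_i$. Since $X$ is an antichain, $a_i$ is true exactly at $x_i$. So $w\models\psi$, and $\Diamond a_h$ holds at a point iff that point sees $x_h$. Since $\alpha$ is valid, it holds at $w$ under this valuation. Hence there are $i<j<k$ and points $y_{ij},y_{jk},y_{ik}\in\uparrow w$ satisfying $b_{ij},b_{jk},b_{ik}$. This says that $y_P\le x_h$ iff $h\in P$, for each two-element $P\subset\{i,j,k\}$ and each $h<5$. By Lemma 3, $Y\subseteq\uparrow w$ is a five-element antichain with $|\uparrow Y|>|\uparrow X|$, contrary to the choice of $X$. So $\psi$ holds nowhere in any model on $F$, that is, $F\models\varphi$. This proves (c). $\square$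

## Cyclic words with two end markers

The letters $0,1,2$ are taken modulo $3$; $l$ and $e$ are two further letters. There are three kinds of nonempty words.

* $W_N$: nonempty finite words over $\{0,1,2\}$ in which each letter $r$ is followed (if at all) by $r+1$. For each $d\ge1$ there are exactly three such words of length $d$, one for each first letter; $[r,d]$ denotes the one with first letter $r$. For example $[2,4]=2012$.
* $W_L$: words $lu$ with $u$ empty, or $u\in W_N$ with first letter $0$. These are $l,l0,l01,l012,\dots$, one of each length $\ge1$.
* $W_E$: words $ue$ with $u$ empty, or $u\in W_N$ with last letter $2$. These are $e,2e,12e,012e,\dots$, one of each length $\ge1$.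

The points of $G$ are these words, the empty word $\varepsilon$, and four extra points $\infty,\lambda,\eta,\rho$. The relation is as follows. For words, $u\le v$ iff $v$ is a factor of $u$, and words see only words. Moreover
$$\begin{aligned}
\uparrow\infty&=\{\infty\}\cup W_N\cup\{\varepsilon\},\\
\uparrow\lambda&=\{\lambda,\infty\}\cup W_L\cup W_N\cup\{\varepsilon\},\\
\uparrow\eta&=\{\eta,\infty\}\cup W_E\cup W_N\cup\{\varepsilon\},\\
\uparrow\rho&=G.
\end{aligned}$$
One may think of $\infty$ as an infinitely long unmarked word, of $\lambda$ and $\eta$ as infinitely long words with a left, respectively right, end, and of $\rho$ as a word with both ends at infinite distance from each other.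

*$G$ is a countable partial order.* A nonempty factor of a word in $W_N$ is in $W_N$. A nonempty factor of $lu\in W_L$ either contains $l$, and then it is $lu'$ with $u'$ a prefix of $u$, hence in $W_L$, or it is a factor of $u$, hence in $W_N$. Likewise nonempty factors of words in $W_E$ lie in $W_E\cup W_N$. So each of the sets $\uparrow\infty,\uparrow\lambda,\uparrow\eta$ is closed under $\le$, and the relation is transitive. It is reflexive by definition. It is antisymmetric on words because a proper factor is shorter. No word sees an extra point, and among the extra points the only relations between distinct points are that $\lambda,\eta$ see $\infty$ and $\rho$ sees $\infty,\lambda,\eta$.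

Put
$$M=W_N\cup\{\infty,\varepsilon\},\qquad \Lambda=W_L\cup\{\lambda\},\qquad H=W_E\cup\{\eta\},$$
so that $G=M\cup\Lambda\cup H\cup\{\rho\}$. Points of $M$ see only $M$; points of $\Lambda$ see only $\Lambda\cup M$; points of $H$ see only $H\cup M$. Both $\Lambda$ and $H$ are chains: a shorter word of $W_L$ is a prefix of any longer one, a shorter word of $W_E$ is a suffix of any longer one, and $\lambda$ and $\eta$ see all of $W_L$ and $W_E$ respectively.

We record the local rule that makes climbing possible. For $d\ge1$:
$$\text{among words of length } d,\ [r,d+1]\ \text{sees exactly}\ [r,d]\ \text{and}\ [r+1,d];\tag{2}$$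
$$\text{a word of } W_N \text{ of length}\ge d+2 \text{ sees all of } [0,d],[1,d],[2,d].\tag{3}$$
For (2), the two factors of length $d$ are the prefix and the suffix. For (3), the factors of length $d$ starting at three consecutive positions have three different first letters.

**Lemma 4.** An antichain in $M$ has at most $3$ elements; if it has $3$, it equals $\{[0,d],[1,d],[2,d]\}$ for some $d\ge1$.

**Proof.** An antichain in $M$ with at least two elements contains neither $\varepsilon$ nor $\infty$, as these are comparable to every point of $M$. So it consists of words of $W_N$. By (3) the lengths of its words differ by at most $1$. If all lengths equal $d$, the antichain is a subset of $\{[0,d],[1,d],[2,d]\}$ and the claim is clear. Suppose lengths $d+1$ and $d$ both occur. By (2), $[r,d+1]$ fails to see exactly one word of length $d$, namely $[r+2,d]$. Two different words of length $d+1$ miss different words of length $d$, so together they see all of them, leaving no room for a word of length $d$. Hence exactly one word $[r,d+1]$ of length $d+1$ occurs, and the only possible word of length $d$ is $[r+2,d]$. The antichain has two elements. $\square$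

**Lemma 5.** Every antichain in $G$ with at least $5$ elements consists of exactly $[0,c],[1,c],[2,c]$ for some $c\ge1$, one element of $\Lambda$ and one element of $H$. If it is contained in $\uparrow v$, then $v=\rho$.

**Proof.** The point $\rho$ is comparable to all points, so it is not in the antichain. At most one element comes from each of the chains $\Lambda$ and $H$, and at most three come from $M$ by Lemma 4. So all three bounds are attained, and Lemma 4 identifies the three elements of $M$. Only $\rho$ sees points of both $\Lambda$ and $H$, which gives the last claim. $\square$

## $G$ validates $\alpha$ and refutes $\varphi$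

The next lemma says that a definable five-element antichain in $G$ is rigid enough for the three words $[r,c+1]$ to be the required pair-points. Like Lemma 3, it is used again for intuitionistic logic.

**Lemma 6.** Let $A_0,\dots,A_4\subseteq G$ be such that for every choice $x_i\in A_i$ ($i<5$) the points $x_0,\dots,x_4$ form a five-element antichain. Let $v\in G$ see a point of each $A_i$. Then $v=\rho$, and after renumbering the indices there is $c\ge1$ with
$$A_r=\{[r,c]\}\ \ (r=0,1,2),\qquad A_3,A_4\subseteq\Lambda\cup H .$$
With this numbering, for each $r<3$ and $h<5$, the word $[r,c+1]$ sees a point of $A_h$ iff $h\in\{r,r+1\}$, where $r+1$ is taken modulo $3$.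

**Proof.** Choose $x_i\in A_i\cap\uparrow v$. By Lemma 5, $v=\rho$ and, after renumbering, $x_r=[r,c]$ for $r<3$, while $x_3,x_4\in\Lambda\cup H$, one in each.

*The set $A_r$ for $r<3$.* Let $x'\in A_r$. Replacing $x_r$ by $x'$ gives, by hypothesis, a five-element antichain. By Lemma 5 it consists of the three words of $W_N$ of one length, one element of $\Lambda$ and one of $H$. The last two must be $x_3,x_4$. So $x'$ together with the other two words $[s,c]$, $s\ne r$, is the set of all three words of $W_N$ of one length, necessarily $c$. Hence $x'=[r,c]$.

*The set $A_i$ for $i\in\{3,4\}$.* Let $x'\in A_i$. Replacing $x_i$ by $x'$ gives a five-element antichain containing $[0,c],[1,c],[2,c]$. By Lemma 5 its other two elements, one of which is $x'$, lie in $\Lambda\cup H$.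

*The word $[r,c+1]$.* By (2) it sees $[r,c]$ and $[r+1,c]$ but not $[r+2,c]$. It lies in $M$, so it sees no point of $\Lambda\cup H$. $\square$

**Step 2: $G\not\models\varphi$.** We need one model of $\psi$ on $G$. The one-letter words $l,e,0,1,2$ form an antichain. Make each $p_i$ true at exactly one of them. Then each $a_i$ is true at the corresponding point, and $\rho$ sees all five, so $\rho\models\psi$.

**Step 3: $G\models\alpha$.** Here we find the pair-points at the only place where $\psi$ can hold. Let $v\models\psi$ under some valuation, and let $A_i$ be the set of points where $a_i$ holds. By (1) every choice $x_i\in A_i$ gives a five-element antichain, and $v$ sees a point of each $A_i$. So Lemma 6 applies. The renumbering is harmless, because permuting the indices only permutes conjuncts and disjuncts in $\alpha$. We get $v=\rho$, and $[r,c+1]$ satisfies $\Diamond a_h$ iff $h\in\{r,r+1\}$. So $[0,c+1]\models b_{01}$, $[1,c+1]\models b_{12}$ and $[2,c+1]\models b_{02}$. As $\rho$ sees these words, $\rho\models\Diamond b_{01}\wedge\Diamond b_{12}\wedge\Diamond b_{02}$, and $\alpha$ holds at $v=\rho$. This proves (b). $\square$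

## Every formula satisfiable in $G$ is satisfiable on intervals

It remains to prove (a). Each step below brings us closer to a finite frame that is visibly a p-morphic image of $\omega^2$.

**Step 4: from $\omega^n$ to $\omega^2$ to intervals.** This step reduces (a) to a statement about finite frames. For $n\ge2$ the projection $\omega^n\to\omega^2$ onto two coordinates is monotone and onto. If the projection of $x$ is $\preceq y'$, change these two coordinates of $x$ to those of $y'$ and keep the others; the result is $\succeq x$ and projects to $y'$. So the projection is a surjective p-morphism, and $\mathrm{Log}(\omega^n,\preceq)\subseteq\mathrm{Log}(\omega^2,\preceq)$.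

For $m\ge0$ let $F_m$ be the set of all intervals $[a,b]=\{a,\dots,b\}$ with $0\le a\le b\le m$, together with $\emptyset$, where $x$ sees $y$ iff $x\supseteq y$. (Intervals have numbers in both places; the words $[r,d]$ are points of $G$ and will not appear in this section without their name.) Define $g:\omega^2\to F_m$ by
$$g(s,t)=[s,m-t]\ \text{ if } s+t\le m,\qquad g(s,t)=\emptyset\ \text{ otherwise.}$$
It is monotone: let $(s,t)\preceq(s',t')$. If $s'+t'\le m$, then $s+t\le m$ and $[s,m-t]\supseteq[s',m-t']$; otherwise $g(s',t')=\emptyset$. It is onto, since $g(a,m-b)=[a,b]$ and $g(m+1,0)=\emptyset$. For the back condition, let $g(s,t)\supseteq[a,b]$. Then $g(s,t)=[s,m-t]$ with $s\le a$ and $b\le m-t$, so $(s,t)\preceq(a,m-b)$ and $g(a,m-b)=[a,b]$. Finally $\emptyset=g(s+m+1,t)$ is reachable from every $(s,t)$. So $g$ is a surjective p-morphism and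
$$\mathrm{Log}(\omega^2,\preceq)\subseteq\mathrm{Log}(F_m)\quad\text{for all } m\ge0.\tag{4}$$

It now suffices to show:

**Proposition 7.** Every formula satisfiable in $G$ is satisfiable in some $F_m$.

Indeed, if $\theta\notin\mathrm{Log}(G)$, then $\neg\theta$ is satisfiable in $G$, hence in some $F_m$, so $\theta\notin\mathrm{Log}(F_m)$ and $\theta\notin\mathrm{Log}(\omega^2,\preceq)$ by (4). With the projection this proves (a).

We cannot hope to map $F_m$ onto $G$, which is infinite. Instead we map $F_m$ *into* $G$, reading off words from intervals and sending long intervals to the limit points. A long interval does not contain all the words that $\infty$ sees, but it contains enough of them for one given formula.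

**Step 5: the parameters and the map.** Let $\beta$ be true at a point $v$ of a model on $G$, and let $\Sigma$ be the finite set of subformulas of $\beta$. Choose $D\ge1$ such that

* for each $\chi\in\Sigma$ and each $W\in\{W_N,W_L,W_E\}$: if $\chi$ is true at some word of $W$, it is true at some word of $W$ of length $\le D$;
* if $v$ is a word, its length is $\le D$.

There are finitely many conditions, so such a $D$ exists. Let $N=D+2$, choose $k$ with $3k\ge N+1$, and let $m=3k+1$. The word $l(012)^ke$ has length $3k+2=m+1$; label the positions $0,\dots,m$ by its letters. For an interval $x$ let $|x|$ be its number of positions and $\mathrm{wd}(x)$ the word read along $x$, with $\mathrm{wd}(\emptyset)=\varepsilon$. Define $f:F_m\to G$ as follows.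

* $f(\emptyset)=\varepsilon$ and $f([0,m])=\rho$.
* If $0,m\notin x\ne\emptyset$: $f(x)=\mathrm{wd}(x)\in W_N$ if $|x|\le N$, and $f(x)=\infty$ otherwise.
* If $0\in x$, $m\notin x$: $f(x)=\mathrm{wd}(x)\in W_L$ if $|x|\le N+1$, and $f(x)=\lambda$ otherwise.
* If $m\in x$, $0\notin x$: $f(x)=\mathrm{wd}(x)\in W_E$ if $|x|\le N+1$, and $f(x)=\eta$ otherwise.

The words do lie in the sets named: position $1$ carries the letter $0$, so $\mathrm{wd}(x)$ in the third case is $l$ or $l$ followed by a word starting with $0$; position $m-1=3k$ carries the letter $2$, so in the fourth case $\mathrm{wd}(x)$ is $e$ or a word ending in $2$ followed by $e$.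

The two thresholds differ by one for a reason. An interval sent to $\lambda$ must contain an interval sent to $\infty$, because $\lambda$ sees $\infty$; with the same threshold $N$ in both cases, $[0,N]$ would violate this. An interval sent to a word must not contain an interval sent to $\infty$, because words see only words; with threshold $N+2$ for marked intervals, $[0,N+1]$ would violate this.

**Step 6: $f$ is monotone.** We show: if $x\supseteq y$, then $f(x)\le f(y)$.

Suppose first $f(x)=\mathrm{wd}(x)$. We claim $f(y)=\mathrm{wd}(y)$, which is a factor of $\mathrm{wd}(x)$. This is clear if $y=\emptyset$. If $x$ contains neither $0$ nor $m$, then neither does $y$, and $|y|\le|x|\le N$. If $x$ contains exactly one endpoint and $y$ contains it too, then $|y|\le|x|\le N+1$. If $x$ contains exactly one endpoint and $y$ does not contain it, then $|y|\le|x|-1\le N$. In each case $f(y)=\mathrm{wd}(y)$.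

If $f(x)=\infty$, then $y$ contains no endpoint, so $f(y)\in M=\uparrow\infty$. If $f(x)=\lambda$, then $m\notin y$, so $f(y)\in\Lambda\cup M=\uparrow\lambda$. If $f(x)=\eta$, then $0\notin y$, so $f(y)\in H\cup M=\uparrow\eta$. If $f(x)=\rho$, the claim is trivial, since $\uparrow\rho=G$.

**Step 7: $f$ satisfies the back condition for $\Sigma$.** We show: if $\Diamond\chi\in\Sigma$ and $f(x)\models\Diamond\chi$, there is $y\subseteq x$ with $f(y)\models\chi$. Let $z\ge f(x)$ with $z\models\chi$. If $z=f(x)$, take $y=x$; if $z=\varepsilon$, take $y=\emptyset$. Otherwise we distinguish cases by $f(x)$. Note that $\chi\in\Sigma$, so the choice of $D$ applies to $\chi$.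

*Case $f(x)=\mathrm{wd}(x)$.* Then $z$ is a factor of $\mathrm{wd}(x)$, so $z=\mathrm{wd}(y)$ for some $y\subseteq x$, and $f(y)=\mathrm{wd}(y)=z$ by the claim in Step 6.

*Case $f(x)=\infty$.* Then $z\in W_N$, so $\chi$ is true at some $u\in W_N$ of length $\le D$. The word $\mathrm{wd}(x)\in W_N$ has length at least $N+1=D+3$, so by (3) it has $u$ as a factor. Take $y\subseteq x$ with $\mathrm{wd}(y)=u$. As $|y|\le D\le N$ and $y$ contains no endpoint, $f(y)=u\models\chi$.

*Case $f(x)=\lambda$.* Then $|x|\ge N+2$, and $x'=x\setminus\{0\}$ has $|x'|\ge N+1$ and contains no endpoint, so $f(x')=\infty$. If $z=\infty$, take $y=x'$. If $z\in W_N$, find $y\subseteq x'$ as in the previous case. If $z\in W_L$, then $\chi$ is true at a word of $W_L$ of some length $j\le D$. Take $y=[0,j-1]$, which lies in $x$ because $x$ starts at $0$ and $|x|\ge N+2>j$. Then $f(y)=\mathrm{wd}(y)$ is the unique word of $W_L$ of length $j$, so $f(y)\models\chi$.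

*Case $f(x)=\eta$.* Then $|x|\ge N+2$, and $x'=x\setminus\{m\}$ has $|x'|\ge N+1$ and contains no endpoint, so $f(x')=\infty$. If $z=\infty$, take $y=x'$; if $z\in W_N$, find $y\subseteq x'$ as in the case of $\infty$. If $z\in W_E$, then $\chi$ is true at a word of $W_E$ of some length $j\le D$. Take $y=[m-j+1,m]\subseteq x$; then $f(y)=\mathrm{wd}(y)$ is the unique word of $W_E$ of length $j$.

*Case $f(x)=\rho$.* Then $x=[0,m]$. The intervals $[0,m-1]$ and $[1,m]$ have length $m=3k+1\ge N+2$, so $f([0,m-1])=\lambda$ and $f([1,m])=\eta$. The interval $[1,m-1]$ has length $3k\ge N+1$, so $f([1,m-1])=\infty$. So for $z\in\{\lambda,\eta,\infty\}$ one of these three intervals serves as $y$. If $z\in W_N\cup W_L$, then $z$ is seen by $\lambda=f([0,m-1])$, and the case of $\lambda$ gives $y\subseteq[0,m-1]$. If $z\in W_E$, then $z$ is seen by $\eta=f([1,m])$, and the case of $\eta$ gives $y\subseteq[1,m]$.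

**Step 8: truth is preserved, and $v$ is hit.** We finish the proof of Proposition 7. Put on $F_m$ the valuation $x\models p$ iff $f(x)\models p$. We show by induction that for all $\chi\in\Sigma$ and $x\in F_m$,
$$x\models\chi\iff f(x)\models\chi.$$
Variables hold by definition, and Boolean connectives are immediate. Let $\Diamond\chi\in\Sigma$. If $x\models\Diamond\chi$, there is $y\subseteq x$ with $y\models\chi$; by induction $f(y)\models\chi$, and $f(x)\le f(y)$ by Step 6, so $f(x)\models\Diamond\chi$. Conversely, if $f(x)\models\Diamond\chi$, Step 7 gives $y\subseteq x$ with $f(y)\models\chi$; by induction $y\models\chi$, so $x\models\Diamond\chi$.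

Finally $v$ is in the range of $f$. The points $\rho,\lambda,\eta,\infty$ are the values at $[0,m],[0,m-1],[1,m],[1,m-1]$, and $\varepsilon=f(\emptyset)$. If $v$ is a nonempty word, its length is at most $D$. If it is in $W_L$ or $W_E$, it is $f$ of the initial or final interval of that length. If it is in $W_N$, then by (3) it is a factor of $\mathrm{wd}([1,m-1])$, which has length $\ge D+3$, and so it is $\mathrm{wd}(y)=f(y)$ for some $y\subseteq[1,m-1]$. So $v=f(x)$ for some $x$, and $x\models\beta$ because $\beta\in\Sigma$. $\square$

This proves (a), and with it Theorem 1. Together with Bull's theorem for $n=1$ it gives the Main statement: all extensions of $\mathrm{Log}(\omega^n,\preceq)$ have the FMP iff $n=1$.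

## The whole interval of logics, Grzegorczyk's axiom, and five generators of an infinite algebra

By Theorem 1 the failure occurs throughout the interval from $\mathrm{S4}+\alpha$ to $\mathrm{Log}(G)$; the single axiom $\alpha$ serves all $n\ge2$ at once, and $\mathrm{Log}(G)$ is Kripke complete. The interval also contains logics above $\mathrm{Grz}=\mathrm{S4}+\Box(\Box(p\to\Box p)\to p)\to p$.

**Corollary 8.** $\mathrm{Log}(G)\supseteq\mathrm{Grz}$, and for every $n\ge2$ the logic $\mathrm{Log}(\omega^n,\preceq)+\mathrm{Grz}+\alpha$ lacks the FMP.

**Proof.** First, $G$ has no infinite strictly ascending chain $x_0<x_1<\cdots$. Strict successors of words are shorter words. Besides words, the strict successors of $\infty$ are none, those of $\lambda$ and of $\eta$ lie in $\{\infty\}$, and those of $\rho$ lie in $\{\infty,\lambda,\eta\}$. So a strictly ascending chain meets at most three extra points and then consists of words of decreasing length.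

Next, the Grz axiom is valid in every partial order without infinite strictly ascending chains. Suppose it fails at $x$: then $\Box(\Box(p\to\Box p)\to p)$ holds at $x$ and $p$ does not. Some $y\ge x$ refutes $p$ and has no strict successor refuting $p$; otherwise we could ascend forever from $x$. Since $y\ge x$ refutes $p$, it refutes $\Box(p\to\Box p)$. So there is $z\ge y$ where $p$ holds and $\Box p$ fails, and then there is $u\ge z$ refuting $p$. By the choice of $y$, $u=y$. So $y\le z\le y$ and $z=y$ by antisymmetry, but $p$ holds at $z$ and not at $y$, a contradiction.

Hence $\mathrm{Grz}\subseteq\mathrm{Log}(G)$, and $\mathrm{Log}(\omega^n,\preceq)+\mathrm{Grz}+\alpha$ lies between $\mathrm{S4}+\alpha$ and $\mathrm{Log}(G)$. Theorem 1 applies. $\square$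

**Remark 9.** The promised infinite five-generated algebra is the subalgebra of the complex algebra of $G$ generated by the singletons $\{l\},\{e\},\{0\},\{1\},\{2\}$. It validates $\mathrm{Log}(\omega^n,\preceq)$ for $n\ge2$ by Theorem 1(a). It is infinite because it contains every $\{[r,d]\}$. This holds for $d=1$, and for the passage from $d$ to $d+1$ we have, writing $-$ for complement,
$$\{[r,d+1]\}=\Diamond\{[r,d]\}\cap\Diamond\{[r+1,d]\}\cap-\Diamond\{[r+2,d]\}\cap-\Diamond\{l\}\cap-\Diamond\{e\}.$$
To check this: every point of $\Lambda\cup\{\rho\}$ sees $l$ and every point of $H$ sees $e$, so only points of $M$ remain. Among them, $\infty$ and the words of length $\ge d+2$ see all of $[0,d],[1,d],[2,d]$; $\varepsilon$ and the words of length $\le d$ see at most one of them; and (2) settles length $d+1$.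

## The same climb in intuitionistic logic

For a poset $Q$ let $\mathrm{IL}(Q)$ be the set of intuitionistic formulas valid in $Q$. Recall that valuations assign upsets to variables, and that $x\Vdash A\to B$ iff every $y\ge x$ forcing $A$ forces $B$. We say that a point *refutes* a formula when it does not force it. Finite Heyting algebras are the algebras of upsets of finite posets, so an intermediate logic $J$ has the FMP iff every formula not in $J$ is refuted in some finite poset validating $J$. $\mathrm{Int}$ is intuitionistic logic.

Put
$$P_i=\Bigl(\bigwedge_{j\ne i}p_j\to p_i\Bigr),\quad B_{ij}=\Bigl(\bigwedge_{k\ne i,j}P_k\to P_i\vee P_j\Bigr),\quad \alpha^I=\Bigl(\bigwedge_{T}\ \bigvee_{\{i,j\}\subset T}B_{ij}\Bigr)\to\bigvee_{i<5}P_i,$$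
where $i,j,k<5$ and $T$ ranges over the three-element subsets of $\{0,\dots,4\}$.

The dictionary is this: refuting $P_i$ plays the role of $\Diamond a_i$, and a point forcing the premise of $B_{ij}$ but refuting $P_i$ and $P_j$ plays the role of a point satisfying $b_{ij}$.

**Theorem 10.** Every intermediate logic $J$ with $\mathrm{Int}+\alpha^I\subseteq J\subseteq\mathrm{IL}(G)$ lacks the FMP; moreover $\mathrm{IL}(\omega^n,\preceq)\subseteq\mathrm{IL}(G)$ for all $n\ge2$. Hence for each $n\ge2$ the logic $\mathrm{IL}(\omega^n,\preceq)+\alpha^I$ lacks the FMP.

**Step 1: the inclusion.** We transfer Theorem 1(a). The Gödel translation $A\mapsto A^\Box$ puts $\Box$ in front of variables and of implications and commutes with $\wedge,\vee,\bot$. For a poset $Q$ we have $A\in\mathrm{IL}(Q)$ iff $A^\Box\in\mathrm{Log}(Q)$: under a valuation by upsets, forcing $A$ and truth of $A^\Box$ coincide at each point, and an arbitrary modal valuation gives $A^\Box$ the same truth values as the valuation by the upsets where $\Box p$ holds. So if $A\in\mathrm{IL}(\omega^n,\preceq)$ with $n\ge2$, then $A^\Box\in\mathrm{Log}(\omega^n,\preceq)\subseteq\mathrm{Log}(G)$ and $A\in\mathrm{IL}(G)$.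

**Step 2: the antichain observation.** This is the analog of (1). Given a valuation, let $A_i$ be the set of points forcing all $p_j$ with $j\ne i$ and not forcing $p_i$. By the clause for implication, a point refutes $P_i$ iff it sees a point of $A_i$. If $x_i\in A_i$ for all $i<5$, the $x_i$ form a five-element antichain: if $x_i\le x_j$ with $i\ne j$, then $x_i\Vdash p_j$ gives $x_j\Vdash p_j$, contrary to $x_j\in A_j$. Distinctness follows by reflexivity.

**Step 3: finite posets validating $\alpha^I$ validate $\bigvee_{i<5}P_i$.** This is the analog of (c). Let $F$ be a finite poset validating $\alpha^I$, and suppose some $\uparrow w$ contains a five-element antichain. Choose such an antichain $X=\{x_0,\dots,x_4\}\subseteq\uparrow w$ with $|\uparrow X|$ maximal. Let $p_i$ hold at exactly the points $y$ with $y\not\le x_i$. This is an upset: if $y\not\le x_i$ and $y\le z$, then $z\not\le x_i$. As $X$ is an antichain, $x_i$ forces $p_j$ for $j\ne i$, and it does not force $p_i$; so $x_i\in A_i$. Every point of $A_i$ fails $p_i$ and is therefore $\le x_i$. Hence, by Step 2,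
$$y\text{ refutes }P_i\iff y\le x_i.\tag{5}$$
In particular $w$ refutes every $P_i$, so $w\nVdash\bigvee_iP_i$. Since $w\Vdash\alpha^I$, the antecedent of $\alpha^I$ is not forced at $w$. So there is a $T$ such that $w\nVdash B_{ij}$ for every $\{i,j\}\subset T$. For each such pair there is $y_{ij}\ge w$ that forces $P_k$ for all $k\ne i,j$ and refutes $P_i$ and $P_j$. By (5), $y_{ij}\le x_h$ iff $h\in\{i,j\}$. Lemma 3, with $T$ as the triple, yields a five-element antichain $Y\subseteq\uparrow w$ with $|\uparrow Y|>|\uparrow X|$, a contradiction.

So no $\uparrow w$ in $F$ contains a five-element antichain. If some $w$ refuted $\bigvee_iP_i$ under some valuation, it would refute every $P_i$ and see a point of each $A_i$; by Step 2 these would form a five-element antichain in $\uparrow w$. Hence $F\Vdash\bigvee_{i<5}P_i$.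

**Step 4: $G$ refutes $\bigvee_{i<5}P_i$.** Let $x_0,\dots,x_4$ be the five words $l,e,0,1,2$, which form an antichain, and let $p_i$ hold at the points $\not\le x_i$. As in Step 3, $x_i\in A_i$. Since $\rho\le x_i$, the point $\rho$ refutes every $P_i$, hence also their disjunction.

**Step 5: $G\Vdash\alpha^I$.** Suppose not. Then under some valuation some $v$ forces the antecedent of $\alpha^I$ and refutes every $P_i$. So $v$ sees a point of each $A_i$, and by Step 2 every choice of $x_i\in A_i$ is a five-element antichain. Lemma 6 applies; renumbering is again harmless, since $\alpha^I$ is symmetric in its indices up to the order of conjuncts and disjuncts. We get $v=\rho$, and $[r,c+1]$ sees a point of $A_h$ iff $h\in\{r,r+1\}$ (indices modulo $3$). So $[r,c+1]$ refutes $P_r$ and $P_{r+1}$ and forces the other three $P_k$. As $\rho$ sees $[r,c+1]$ for $r=0,1,2$, it forces none of $B_{01},B_{12},B_{02}$. This contradicts the conjunct for $T=\{0,1,2\}$ in the antecedent, which $\rho$ forces.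

**Step 6: conclusion.** Suppose $\mathrm{Int}+\alpha^I\subseteq J\subseteq\mathrm{IL}(G)$ and $J$ has the FMP. Every finite poset validating $J$ validates $\alpha^I$, hence $\bigvee_{i<5}P_i$ by Step 3. So $\bigvee_{i<5}P_i\in J\subseteq\mathrm{IL}(G)$, contrary to Step 4. Finally, by Steps 1 and 5, $\mathrm{IL}(\omega^n,\preceq)+\alpha^I\subseteq\mathrm{IL}(G)$ for $n\ge2$, and this logic contains $\mathrm{Int}+\alpha^I$. So it lacks the FMP. $\square$
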